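# Chifan–Ioana decompositions fail over every non-exact group

## 1. Hyperfinite part plus strongly ergodic pieces: the natural guess

Throughout, $\Gamma$ is a countable group. All probability measure preserving (p.m.p.) actions $\Gamma\curvearrowright(X,\mu)$ are on standard probability spaces, and $\mathcal R$ is the orbit equivalence relation of the action. A sub-equivalence relation of $\mathcal R$ is a Borel equivalence relation $\mathcal S\subseteq\mathcal R$ on $X$. For actions close to a Bernoulli shift, one can hope that every such $\mathcal S$ is built from two kinds of material: a hyperfinite part, and countably many pieces that are ergodic in a strong sense. There is a theorem saying that this is so when $\Gamma$ is *exact*. The first guess is that exactness is only a convenience of the proof, and that **the decomposition exists for every countable group $\Gamma$**. We make the guess precise, test it on simple cases, where it survives, and then prove that it is false for every non-exact group.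

**Hyperfinite.** For a measurable $\mathcal S$-invariant set $Y$, the relation $\mathcal S|_Y$ is hyperfinite if, up to a null set, it is an increasing union of Borel equivalence relations with finite classes. *Examples.* A relation with finite classes is hyperfinite. If $\mathcal R=\bigcup_j\mathcal R_j$ is hyperfinite and $\mathcal S\subseteq\mathcal R$, then $\mathcal S=\bigcup_j(\mathcal S\cap\mathcal R_j)$ is hyperfinite.

**Ergodic, strongly ergodic.** $\mathcal S|_Y$ is ergodic if every measurable $\mathcal S$-invariant subset of $Y$ is null or conull in $Y$. A sequence of measurable sets $A_m\subseteq Y$ is asymptotically $\mathcal S|_Y$-invariant if $\mu(\varphi(A_m)\triangle A_m)\to0$ for every measurable bijection $\varphi:Y\to Y$ with $(x,\varphi(x))\in\mathcal S$ for all $x$; it is asymptotically trivial if $\mu(A_m)\,\mu(Y\setminus A_m)\to0$. A positive-measure $\mathcal S$-invariant set $Y$ is strongly $\mathcal S$-ergodic if $\mathcal S|_Y$ is ergodic and every asymptotically $\mathcal S|_Y$-invariant sequence is asymptotically trivial. *Example.* The orbit relation of the rotation $x\mapsto x+\alpha$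 of $\mathbb R/\mathbb Z$, with $\alpha$ irrational, is ergodic but not strongly ergodic. Choose integers $q_m\ge1$ such that the distance $\|q_m\alpha\|$ of $q_m\alpha$ to $\mathbb Z$ tends to $0$, and put $A_m=\{x: q_mx \bmod 1\in[0,\tfrac12)\}$. Then $\mu(A_m)=\frac12$, and translating by $k\alpha$ changes $A_m$ by measure at most $2|k|\,\|q_m\alpha\|\to0$. A general $\varphi$ is piecewise a translation by $k\alpha$; the pieces with $|k|$ large have small total measure, so $A_m$ is asymptotically invariant.

**Weak containment.** $(X,\mu)$ is weakly contained in the Bernoulli shift $([0,1]^\Gamma,\mathrm{Leb}^\Gamma)$ if for every finite $F\subset\Gamma$, every $\varepsilon>0$ and all measurable $A_1,\dots,A_n\subseteq X$ there are measurable $B_1,\dots,B_n\subseteq[0,1]^\Gamma$ with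
$$|\mu(\gamma A_i\cap A_j)-\mathrm{Leb}^\Gamma(\gamma B_i\cap B_j)|<\varepsilon\qquad(\gamma\in F,\ \text{all } i,j).$$
The definition with any other target action is the same; two actions are weakly equivalent if each is weakly contained in the other. *Example.* A factor of the Bernoulli shift is weakly contained in it: take for $B_i$ the preimage of $A_i$, with error $0$.

**Chifan–Ioana decomposition.** $\mathcal S$ admits one if there are a countable (finite, countably infinite, or empty) index set $I$ and a partition $X=X_0\sqcup\bigsqcup_{i\in I}X_i$ into measurable $\mathcal S$-invariant sets such that $\mathcal S|_{X_0}$ is hyperfinite ($X_0$ may be null), and each $X_i$, $i\in I$, has positive measure and is strongly $\mathcal S$-ergodic.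

**Known theorem** (Frączyk, "Infinitesimal containment and sparse factors of iid", arXiv:2512.09301 (2025), extending Chifan–Ioana). *Let $\Gamma$ be exact, let $(X,\mu)$ be a p.m.p. action of $\Gamma$ weakly contained in $([0,1]^\Gamma,\mathrm{Leb}^\Gamma)$, and let $\mathcal S$ be a sub-equivalence relation of its orbit relation. Then $\mathcal S$ admits a Chifan–Ioana decomposition.*

For exactness we use the following criterion. A kernel $u:\Gamma\times\Gamma\to\mathbb C$ is positive definite if $\sum_{i,j}c_i\overline{c_j}\,u(x_i,x_j)\ge0$ for all finite choices of $x_i\in\Gamma$ and $c_i\in\mathbb C$.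

**(O)** (Ozawa, C. R. Acad. Sci. Paris 330 (2000); Brown–Ozawa, *C\*-algebras and finite-dimensional approximations*, §5.1.) $\Gamma$ is exact if and only if for every finite $Q\subset\Gamma$ and $\delta>0$ there are a finite $Q'\subset\Gamma$ and a positive definite kernel $u$ on $\Gamma\times\Gamma$ with $u(x,y)=0$ unless $x^{-1}y\in Q'$, and $|1-u(x,y)|<\delta$ whenever $x^{-1}y\in Q$.

**(G)** Non-exact countable groups exist (Gromov, GAFA 13 (2003); Osajda, Acta Math. 225 (2020)).

## 2. Amenable groups and subgroup relations pass the test

**Amenable $\Gamma$.** By the Ornstein–Weiss theorem, the orbit relation of a p.m.p. action of an amenable group is hyperfinite, so each $\mathcal S\subseteq\mathcal R$ is hyperfinite. Take $X_0=X$ and $I=\emptyset$.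

**Relations generated by a subgroup.** Let $\Lambda\le\Gamma$, and let $\mathcal S$ be the orbit relation of $\Lambda$ on an action $(X,\mu)$ weakly contained in the Bernoulli shift. If $\Lambda$ is amenable, $\mathcal S$ is hyperfinite as above. If not, the following lemma shows that $\mathcal S$ is strongly ergodic on all of $X$. So the guess holds here for every $\Gamma$, exact or not.

**Lemma 1.** *Let $\Lambda\le\Gamma$ be non-amenable. There are a finite $Q\subset\Lambda$ and $\tau>0$ such that for every action $(X,\mu)$ of $\Gamma$ weakly contained in $[0,1]^\Gamma$ and every measurable $A\subseteq X$,*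
$$\tau\,\mu(A)(1-\mu(A))\le\sum_{q\in Q}\mu(qA\triangle A).\tag{1}$$

*Proof.* We first get a spectral gap for the shift, then transfer it. Let $h_0=1,h_1,h_2,\dots$ be an orthonormal basis of $L^2([0,1])$. For finitely supported $\alpha:\Gamma\to\{0,1,2,\dots\}$ put $h_\alpha(x)=\prod_{\delta}h_{\alpha(\delta)}(x_\delta)$. The $h_\alpha$ form an orthonormal basis of $L^2([0,1]^\Gamma)$, and those with $\alpha\ne0$ form a basis of the space $L^2_0$ of functions of mean zero. With $(\gamma x)_\delta=x_{\gamma^{-1}\delta}$, translation by $\gamma$ sends $h_\alpha$ to $h_{\gamma\alpha}$, where $(\gamma\alpha)(\delta)=\alpha(\gamma^{-1}\delta)$. If $\alpha\neq0$, the stabilizer $\Lambda_\alpha$ of $\alpha$ in $\Lambda$ acts freely, by left multiplication, on the finite nonempty support of $\alpha$, so it is finite. Hence, as a representation of $\Lambda$, $L^2_0$ is a direct sum of representations $\ell^2(\Lambda/\Lambda_\alpha)$ with $\Lambda_\alpha$ finite. Each of these embeds in $\ell^2(\Lambda)$, as the functions invariant under right translation by $\Lambda_\alpha$.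

Since $\Lambda$ is not amenable, $\ell^2(\Lambda)$ has no almost invariant vectors: there are a finite $Q\subset\Lambda$ and $\tau>0$ with $\sum_{q\in Q}\|qf-f\|^2\ge\tau\|f\|^2$ for $f\in\ell^2(\Lambda)$. This inequality passes to subrepresentations and direct sums, hence holds for $f\in L^2_0$.

Now let $A\subseteq X$ and $m\ge1$. Weak containment, applied to $A$ and the finite set $Q\cup\{1\}$, gives $B\subseteq[0,1]^\Gamma$ with $|\mathrm{Leb}^\Gamma(B)-\mu(A)|<\frac1m$ and $|\mathrm{Leb}^\Gamma(qB\cap B)-\mu(qA\cap A)|<\frac1m$. Since $\mathrm{Leb}^\Gamma(qB\triangle B)=2\,\mathrm{Leb}^\Gamma(B)-2\,\mathrm{Leb}^\Gamma(qB\cap B)$ and likewise for $A$, we get $\mathrm{Leb}^\Gamma(qB\triangle B)\le\mu(qA\triangle A)+\frac4m$. For $f=1_B-\mathrm{Leb}^\Gamma(B)$ we have $\|f\|^2=\mathrm{Leb}^\Gamma(B)(1-\mathrm{Leb}^\Gamma(B))$ and $\|qf-f\|^2=\mathrm{Leb}^\Gamma(qB\triangle B)$. So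
$$\tau\,\mathrm{Leb}^\Gamma(B)(1-\mathrm{Leb}^\Gamma(B))\le\sum_{q\in Q}\mu(qA\triangle A)+\frac{4|Q|}m .$$
Let $m\to\infty$. $\square$

By (1), a $\Lambda$-invariant set has measure $0$ or $1$, and a sequence with $\mu(qA_m\triangle A_m)\to0$ for $q\in Q$ is asymptotically trivial. So $\Lambda$ acts ergodically and $X$ is strongly ergodic for the orbit relation of $\Lambda$.

**Making the ergodic components vary.** A cheap way to avoid a decomposition is to take a non-hyperfinite action $Y$ and let $\Gamma$ act on $Y\times[0,1]$, trivially on the second coordinate. No positive-measure invariant set is ergodic there, since the second coordinate is invariant. But for non-amenable $\Gamma$, the set $A=Y\times[0,\frac12]$ violates (1) with $\Lambda=\Gamma$, so this action is not weakly contained in $[0,1]^\Gamma$; for amenable $\Gamma$ everything is hyperfinite. So the invariant function must be invariant for a subrelation $\mathcal S$ which is not given by a subgroup, while $\Gamma$ itself acts ergodically.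

## 3. Labeled finite patches, and why they must be passed to a limit

It suffices to find $\mathcal S$ which is not hyperfinite and has no ergodic piece of positive measure: then $I=\emptyset$ is forced, and $X=X_0$ would have to be hyperfinite.

The sensible first attempt lives in the Bernoulli shift itself. Take a finite $E\subset\Gamma$. Using the i.i.d. coordinates, choose a sparse random set $A$ of centers; each $a\in A$ lays down the patch $Ea=\{ea:e\in E\}$. Delete the points covered twice, and let $\mathcal S$ join the remaining points of a patch along edges $e\to se$, with $s$ in a fixed finite set $F$. Give all points of the patch the same label, a random number read off at the center. The label is $\mathcal S$-invariant with a diffuse law, so there are no ergodic pieces.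

The attempt stops here: the classes of $\mathcal S$ have at most $|E|$ points, so $\mathcal S$ is hyperfinite. Infinite patches with centers do not exist. Indeed, suppose $c:Y\to Y$ is measurable and $\mathcal S$-invariant with $c(x)\in[x]_{\mathcal S}$, where $Y$ is $\mathcal S$-invariant and all classes in $Y$ are infinite. Invariance of $\mu$ (mass transport) gives $\int_Y|c^{-1}(x)|\,d\mu(x)=\mu(Y)<\infty$. But $|c^{-1}(x)|=\infty$ on the image $c(Y)$, so $c(Y)$ is null, and so is $Y$, which lies in its $\Gamma$-saturation.

The way out is to use patches $E_n$ that grow, and to pass to a weak-$*$ limit of the resulting measures on a symbolic space. The centers are lost in the limit, but *the label is a coordinate and survives*, and weak containment in the Bernoulli shift survives as well. What could go wrong is that the limit relation is hyperfinite. For instance, if $\Gamma=\mathbb Z$ and the $E_n$ are longer and longer intervals, it is, by Ornstein–Weiss. We need finite sets $E_n$ that cannot be cut into pieces of size at most $n$ by removing a small proportion of points, with "small" independent of $n$.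 Non-exactness turns out to say exactly that such sets exist.

## 4. Expansion at bounded scales, and the theorems

From now on $F\subset\Gamma$ denotes a finite symmetric set ($F=F^{-1}$) with $1\notin F$. For finite $E\subset\Gamma$ and $B\subset E$ put
$$\partial_E^FB=\{e\in E\setminus B:\ e\in FB\}.$$
The $F$-graph on a subset of $\Gamma$ joins $e$ and $se$ ($s\in F$); components and connected subsets refer to this graph, and adjacent points are called neighbors. Each point has at most $|F|$ neighbors.

**Property $(*)$.** *There are $F$ and $\varepsilon>0$ such that for every $n\in\mathbb N$ there is a finite nonempty $E\subset\Gamma$ with $|\partial_E^FB|\ge\varepsilon|B|$ for all nonempty $B\subset E$ with $|B|\le n$.*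

Necessarily $F\ne\emptyset$, and $|E|>n$, since $\partial_E^FE=\emptyset$. Here are three cases.

*Amenable groups fail $(*)$.* Given $F,\varepsilon$, let $K$ be a nonempty finite Følner set with $|FK\setminus K|<\varepsilon|K|$. For finite nonempty $E$ let $B_g=E\cap Kg$, so $\partial_E^FB_g\subset E\cap(FK\setminus K)g$. Counting the $g$ with $e\in Kg$ for each $e\in E$, we get $\sum_g|B_g|=|E||K|$ and $\sum_g|\partial_E^FB_g|\le|E||FK\setminus K|<\varepsilon|E||K|$. So some nonempty $B_g$, of size at most $|K|$, has $|\partial_E^FB_g|<\varepsilon|B_g|$.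

*The free group on $a,b$ with $F=\{a^{\pm1},b^{\pm1}\}$.* This $F$ cannot serve in $(*)$, for any $\varepsilon$. A finite nonempty $E$ spans a forest with degrees at most $4$. Let $m>1/\varepsilon$. If a component has fewer than $m$ points, take it as $B$; its boundary is empty. Otherwise root a component, and choose a vertex $x$ having at least $m$ descendants (counting $x$) such that each child of $x$ has fewer than $m$. Let $B$ be the set of descendants of $x$. Then $m\le|B|\le4m-3$, and the boundary contains at most the parent of $x$, so $|\partial_E^FB|\le1<\varepsilon|B|$.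

*Expanders would give $(*)$.* If the $F$-graphs on finite sets $E_n$ with $|E_n|\ge2n$ satisfy $|\partial_{E_n}^FB|\ge\varepsilon|B|$ for all $B\subset E_n$ with $|B|\le|E_n|/2$, then $(*)$ holds. But $(*)$ asks for expansion of subsets of size at most $n$ only.

**Theorem A.** *There exist a non-exact countable group $\Gamma$, a p.m.p. action weakly contained in $([0,1]^\Gamma,\mathrm{Leb}^\Gamma)$, and a sub-equivalence relation $\mathcal S$ of its orbit relation admitting no Chifan–Ioana decomposition.*

**Theorem B.** *Let $\Gamma$ be any non-exact countable group. There are a free ergodic p.m.p. action of $\Gamma$, weakly equivalent to $([0,1]^\Gamma,\mathrm{Leb}^\Gamma)$, and a sub-equivalence relation $\mathcal S'$ of its orbit relation such that for no positive-measure $\mathcal S'$-invariant set $W$ is $\mathcal S'|_W$ hyperfinite or ergodic. Consequently, using the Known theorem for the converse, $\Gamma$ is exact if and only if every sub-equivalence relation of the orbit relation of every p.m.p. action weakly contained in $[0,1]^\Gamma$ admits a Chifan–Ioana decomposition. Also, $\Gamma$ is non-exact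 if and only if $(*)$ holds.*

Section 5 derives $(*)$ from non-exactness, Sections 6–8 derive the counterexample from $(*)$, and Section 9 concludes.

## 5. Without $(*)$, random cuts give exactness

We use exactness in the following form.

**Lemma 2.** *Suppose that for every nonempty $F$ and every $\delta>0$ there are a finite $T\subset\Gamma$ and a map $P:\Gamma\to\mathrm{Prob}(\Gamma)$ with $\operatorname{supp}P(x)\subset Tx$ and $\|P(x)-P(sx)\|_1\le\delta$ for all $x\in\Gamma$, $s\in F$. Then $\Gamma$ is exact.*

*Proof.* If $\Gamma$ is trivial, $u=1$ works in (O). Otherwise, given $Q$ and $\delta$, choose a nonempty $F$ containing $(Q\cup Q^{-1})\setminus\{1\}$, and take $T,P$ for $F,\delta$. Put $k(x,y)=\sum_z\sqrt{P(x)(z)P(y)(z)}$. This is the inner product of $\sqrt{P(x)}$ and $\sqrt{P(y)}$ in $\ell^2(\Gamma)$, so $k$ is positive definite, and $k(x,x)=1$. If $k(x,y)\ne0$, then $tx=t'y$ for some $t,t'\in T$, so $xy^{-1}\in T^{-1}T$. For $s\in F$, using $(\sqrt\alpha-\sqrt\beta)^2\le|\alpha-\beta|$,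
$$1-k(x,sx)=\tfrac12\sum_z\Big(\sqrt{P(x)(z)}-\sqrt{P(sx)(z)}\Big)^2\le\tfrac12\|P(x)-P(sx)\|_1\le\tfrac\delta2 .$$
Now put $u(x,y)=k(x^{-1},y^{-1})$. It is positive definite and vanishes unless $x^{-1}y\in T^{-1}T$. If $x^{-1}y=f\in F$, then $y^{-1}=f^{-1}x^{-1}$ with $f^{-1}\in F$, so $|1-u(x,y)|\le\delta/2<\delta$; if $x^{-1}y=1$, then $u(x,y)=1$. Apply (O) with $Q'=T^{-1}T$. $\square$

*Examples.* If $\Gamma$ is amenable, let $P(x)$ be uniform on $Kx$, where $|K\triangle Ks|\le\delta|K|$ for $s\in F$: amenable groups are exact. For the free group, fix an end of the tree of Section 4, and let $P(x)$ be uniform on the first $m$ vertices of the ray from $x$ to this end. For adjacent $x,y$, one of the two rays is the other with its first vertex removed, so $\|P(x)-P(y)\|_1\le2/m$. If $q$ has word length $|q|$, then $\|P(x)-P(qx)\|_1\le2|q|/m$. So the free group is exact.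

**Lemma 3.** *If $\Gamma$ does not satisfy $(*)$, then $\Gamma$ is exact.*

The negation of $(*)$ says: for all $F,\varepsilon$ there is $K(F,\varepsilon)$ such that every finite nonempty $E$ contains a nonempty $B$ with $|B|\le K(F,\varepsilon)$ and $|\partial_E^FB|<\varepsilon|B|$. Repeated use cuts $E$ into bounded pieces by removing few points (Step 1). This is not enough for Lemma 2, which needs *every* point to be controlled, whereas a cut that is small in number may always contain the same bad point. We need a *random* cut which contains each given point with small probability. By minimax duality this amounts to cuts that are small for every *weight* on $E$, and Step 1 controls only counting measure. Step 2 repairs this by slicing $E$ into zones where the weight varies by a bounded factor.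

*Proof.* Fix $F\ne\emptyset$, $D=|F|$ and $\varepsilon\in(0,1)$.

**Step 1 (cutting for counting measure).** *For every $\delta>0$, every finite $E$ contains $W$ with $|W|\le\delta|E|$ such that all components of $E\setminus W$ have size at most $K(F,\delta)$.*

Put $E_0=E$. While $E_i\ne\emptyset$, choose a nonempty $B_{i+1}\subset E_i$ with $|B_{i+1}|\le K(F,\delta)$ and $|\partial^F_{E_i}B_{i+1}|<\delta|B_{i+1}|$, and let $E_{i+1}=E_i\setminus(B_{i+1}\cup\partial^F_{E_i}B_{i+1})$. The process ends. Let $W=\bigcup_i\partial^F_{E_i}B_{i+1}$. The $B_i$ are disjoint, so $|W|\le\delta\sum_i|B_i|\le\delta|E|$, and $E\setminus W=\bigsqcup_iB_i$. If $i<j$, then $B_j\subset E_i$, and $E_i$ contains no neighbor of $B_i$, because those in $E_{i-1}\setminus B_i$ were put into $\partial^F_{E_{i-1}}B_i$ (here $F=F^{-1}$ is used). So there are no edges between different $B_i$, and each component lies in one $B_i$.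

**Step 2 (cutting for weights).** *There is $K'=K'(F,\varepsilon)$ such that for every finite $E$ and $p:E\to[0,\infty)$ there is $W\subset E$ with $p(W)\le\varepsilon p(E)$ and all components of $E\setminus W$ of size at most $K'$.*

Here $p(W)=\sum_{x\in W}p(x)$. Points of weight zero may be put into $W$ for free, so assume $p>0$. Let $R\ge2$ satisfy $D/R\le\varepsilon/3$, and put $\ell=\log_2R$, $L=6\ell/\varepsilon$.

First remove steep drops. Let $W_1$ be the set of $y\in E$ having a neighbor $x\in E$ with $p(x)>Rp(y)$. Each $x$ has at most $D$ neighbors, so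
$$p(W_1)\le\sum_{y\in E}\ \sum_{x\in E,\,x\sim y}\frac{p(x)}R\le\frac DR\,p(E)\le\frac\varepsilon3p(E).$$

Next remove the points near the zone borders. For $t\in[0,L)$ let $W_2(t)=\{x\in E:\operatorname{dist}(\log_2p(x),t+L\mathbb Z)\le\ell\}$. For uniformly random $t$, each $x$ lies in $W_2(t)$ with probability $2\ell/L=\varepsilon/3$. So some $t$ has $p(W_2(t))\le\frac\varepsilon3p(E)$; fix it and write $W_2=W_2(t)$. For $j\in\mathbb Z$ let
$$E_j=\{x\in E\setminus(W_1\cup W_2):\ t+jL\le\log_2p(x)<t+(j+1)L\}.$$
There are no edges between $E_i$ and $E_j$ for $i<j$. Suppose $x\in E_i$ and $y\in E_j$ were adjacent. As $x\notin W_1$, $\log_2p(y)-\log_2p(x)\le\ell$. Moreover $\log_2p(x)<t+jL\le\log_2p(y)$. So $\log_2p(x)$ is within $\ell$ of $t+jL$, and $x\in W_2$, a contradiction.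

Finally cut each zone by counting. Apply Step 1 to each $E_j$ with $\delta=\varepsilon2^{-L}/3$, obtaining $W^{(j)}\subset E_j$. On $E_j$ the weight lies between $2^{t+jL}$ and $2^{t+(j+1)L}$, so
$$p(W^{(j)})\le2^{t+(j+1)L}\,\delta|E_j|\le2^L\delta\,p(E_j)=\tfrac\varepsilon3\,p(E_j).$$
Then $W=W_1\cup W_2\cup\bigcup_jW^{(j)}$ has $p(W)\le\varepsilon p(E)$. Each component of $E\setminus W$ lies in a single $E_j\setminus W^{(j)}$, so its size is at most $K':=K(F,\delta)$, which depends only on $F$ and $\varepsilon$.

**Step 3 (from weights to a random cut).** For finite nonempty $E$ let $\mathcal W$ be the finite set of all $W\subset E$ such that the components of $E\setminus W$ have size at most $K'$. By Step 2, for every probability $p$ on $E$ some $W\in\mathcal W$ has $p(W)\le\varepsilon$. By von Neumann's minimax theorem, applied to the payoff $1_{x\in W}$,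
$$\min_q\max_{x\in E}q(x\in W)=\max_p\min_{W\in\mathcal W}p(W)\le\varepsilon .$$
So there is a probability measure $q_E$ on $\mathcal W$ with $q_E(x\in W)\le\varepsilon$ for *all* $x\in E$.

**Step 4 (from finite sets to $\Gamma$).** Let $E_1\subset E_2\subset\cdots$ be finite nonempty with union $\Gamma$. Push $q_{E_m}$ to $2^\Gamma$ via $W\mapsto W\cup(\Gamma\setminus E_m)$, and let $q$ be a weak-$*$ limit point. The conditions "$x\in W$" and "$S\cap W=\emptyset$", for fixed $x$ and fixed finite $S$, are clopen. For $m$ large $x\in E_m$, so $q(x\in W)\le\varepsilon$. If $S$ is connected with $|S|=K'+1$, then $S\cap W=\emptyset$ has probability $0$ for every $m$: such an $S$ would lie in a component of $E_m\setminus W$. So it has $q$-probability $0$. There are countably many such $S$, and every component with more than $K'$ points contains one. Hence $q$-almost surely all components of $\Gamma\setminus W$ have size at most $K'$.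

**Step 5 (from the random cut to exactness).** Let $C_W(x)$ be the component of $x$ in $\Gamma\setminus W$ if $x\notin W$, and $\{x\}$ otherwise. Let $P(x)$ be the $q$-average of the uniform measures on $C_W(x)$. Then $\operatorname{supp}P(x)\subset Tx$ with $T=(F\cup\{1\})^{K'}$, which is finite. If $s\in F$ and neither $x$ nor $sx$ lies in $W$, then $x,sx$ are adjacent in $\Gamma\setminus W$ and $C_W(x)=C_W(sx)$. So
$$\|P(x)-P(sx)\|_1\le2\,q(x\in W\text{ or }sx\in W)\le4\varepsilon .$$
Since $F\neq\emptyset$ and $\varepsilon\in(0,1)$ were arbitrary, Lemma 2 applies. $\square$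

## 6. Random patches in the Bernoulli shift

**Proposition 4.** *If $\Gamma$ satisfies $(*)$, then there are a free p.m.p. action $(X,\mu)$ of $\Gamma$, weakly equivalent to $[0,1]^\Gamma$, and a sub-equivalence relation $\mathcal S$ of its orbit relation such that (i) no positive-measure $\mathcal S$-invariant set $W$ has $\mathcal S|_W$ ergodic, and (ii) $\mathcal S$ is not hyperfinite. In particular $\mathcal S$ has no Chifan–Ioana decomposition.*

The last sentence follows from (i) and (ii) as in Section 3. The proof of (i) and (ii) occupies Sections 6–8. Let $F,\varepsilon$ be as in $(*)$, and set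
$$D=|F|\ge1,\qquad \kappa=\frac\varepsilon{\varepsilon+D}\in(0,1),\qquad c=\frac\kappa2 .$$
For each $n$ let $E_n$ be a set as in $(*)$ and $N_n=|E_n|$. The constant $c$ will be the average number of patches covering a point. It must be small compared with $\kappa$, so that overlaps do not spoil the patches.

Let $\Omega=([0,1]^2)^\Gamma$ with product Lebesgue measure $\lambda$, elements $\omega=(u_\gamma,v_\gamma)_{\gamma}$ and action $(\gamma\omega)_\delta=\omega_{\gamma^{-1}\delta}$. As $[0,1]^2\cong[0,1]$ as measure spaces, $\Omega\cong[0,1]^\Gamma$ as a $\Gamma$-space. Note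
$$u_1(g^{-1}\omega)=u_g(\omega),\qquad v_1(g^{-1}\omega)=v_g(\omega)\qquad(g\in\Gamma).\tag{2}$$
The $u$'s choose the centers, the $v$'s carry the labels.

**Step 1 (patches).** Fix $n$, and write $E=E_n$, $N=N_n$. The set of centers is $A=\{\omega:u_1(\omega)<c/N\}$, so $\lambda(A)=c/N$. The point $\omega$ is the $e$-th point of the patch of $a$ if $\omega=ea$. So
$$M(\omega)=\{e\in E:e^{-1}\omega\in A\}=\{e\in E:u_e(\omega)<c/N\}$$
lists the positions of $\omega$ in the patches covering it. Let $Y=\{\omega:|M(\omega)|=1\}$. For $\omega\in Y$ write $M(\omega)=\{h(\omega)\}$ and let $r(\omega)=h(\omega)^{-1}\omega\in A$ be its center. For $s\in F$, call $(\omega,s\omega)$ an *edge* if $\omega,s\omega\in Y$ and $h(s\omega)=s\,h(\omega)$. Then $(s\omega,s^{-1}(s\omega))$ is an edge too, and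
$$r(s\omega)=h(\omega)^{-1}s^{-1}s\omega=r(\omega).$$

*Example.* For $\Gamma=\mathbb Z$, $F=\{\pm1\}$, $E=\{0,\dots,N-1\}$, each center starts a run of $N$ consecutive points of its orbit, points covered by two or more runs are dropped, and edges join consecutive remaining points of the same run.

**Step 2 (labels).** Let $\mathrm{bin}:[0,1]\to\{0,1\}^{\mathbb N}$ be binary expansion (with a fixed Borel convention at dyadic points); it carries Lebesgue measure to the fair coin measure. Let
$$b(\omega)=\begin{cases}\mathrm{bin}(v_1(r(\omega)))=\mathrm{bin}(v_{h(\omega)}(\omega)),&\omega\in Y,\\ \mathrm{bin}(v_1(\omega)),&\omega\notin Y.\end{cases}$$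
Since $r$ agrees at the ends of an edge, $b(s\omega)=b(\omega)$ for every edge $(\omega,s\omega)$. The set $Y$ and the map $h$ depend only on the $u$'s, and the $v$'s are i.i.d. uniform and independent of the $u$'s. So, given the $u$'s, $b$ reads one fixed $v$-coordinate. Hence $b_*\lambda$ is the fair coin measure.

## 7. The limit action and its relation

**Step 3 (coding).** We record edges, labels and one more copy of the noise as a symbolic configuration. Let $C=\{0,1\}^F\times\{0,1\}^{\mathbb N}\times\{0,1\}^{\mathbb N}$ and
$$\phi_n(\omega)=\Big(\big(1_{(\omega,s\omega)\text{ is an edge}}\big)_{s\in F},\ b(\omega),\ \mathrm{bin}(v_1(\omega))\Big)\in C .$$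
Let $X=C^\Gamma$ with $(\gamma z)(\delta)=z(\gamma^{-1}\delta)$, and $\pi_n(\omega)(\delta)=\phi_n(\delta^{-1}\omega)$. Then $\pi_n$ is equivariant: $\pi_n(\gamma\omega)(\delta)=\phi_n(\delta^{-1}\gamma\omega)=\pi_n(\omega)(\gamma^{-1}\delta)$. Let $\mu_n=(\pi_n)_*\lambda$, and let $\mu$ be the weak-$*$ limit of a subsequence $(\mu_{n_k})$. It is $\Gamma$-invariant. The space $X$ is compact, metrizable and zero-dimensional. So $\mu_{n_k}(U)\to\mu(U)$ for each clopen $U$, and clopen sets are dense in the measure algebra of $\mu$.

**Step 4 (weak containment in $[0,1]^\Gamma$).** Let $Q\subset\Gamma$ be finite, $\epsilon'>0$, and $A_1,\dots,A_m\subseteq X$ measurable. Choose clopen $A_i'$ with $\mu(A_i\triangle A_i')<\epsilon'/4$. Then $|\mu(\gamma A_i\cap A_j)-\mu(\gamma A_i'\cap A_j')|<\epsilon'/2$ for all $\gamma$. For $k$ large, $|\mu(\gamma A'_i\cap A'_j)-\mu_{n_k}(\gamma A'_i\cap A'_j)|<\epsilon'/2$ for $\gamma\in Q$ and all $i,j$. Put $B_i=\pi_{n_k}^{-1}(A_i')$. By equivariance, $\mu_{n_k}(\gamma A'_i\cap A'_j)=\lambda(\gamma B_i\cap B_j)$. So $(X,\mu)$ is weakly contained in $\Omega\cong[0,1]^\Gamma$.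

**Step 5 (freeness and the reverse containment).** The third coordinate is an equivariant continuous map $X\to(\{0,1\}^{\mathbb N})^\Gamma$. By (2) it carries $\mu_n$ to the law of $(\mathrm{bin}(v_\delta))_\delta$, the product of fair coin measures, for every $n$; hence it does the same to $\mu$. So $(X,\mu)$ factors onto a Bernoulli shift with diffuse base, isomorphic to $[0,1]^\Gamma$. Taking preimages of sets, we see that $(X,\mu)$ weakly contains $[0,1]^\Gamma$. In that shift, a point fixed by $\gamma\ne1$ has equal coordinates at $\delta$ and $\gamma^{-1}\delta\neq\delta$, which has probability zero. So the shift is essentially free, and so is its extension $(X,\mu)$.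

**Step 6 (the relation $\mathcal S$).** For $z\in X$ let $b(z)$ be the second coordinate of $z(1)$, with bits $b_k(z)$. For $s\in F$ let $D_s$ be the clopen set of $z$ whose $s$-bit in the first coordinate of $z(1)$ is $1$. Thus $\pi_n(\omega)\in D_s$ if and only if $(\omega,s\omega)$ is an edge, and $b(\pi_n(\omega))=b(\omega)$. The sets
$$D_s\setminus s^{-1}D_{s^{-1}}\qquad\text{and}\qquad\{z\in D_s:\ b_k(sz)\ne b_k(z)\}$$
are clopen and, by Steps 1 and 2, $\mu_n$-null for every $n$. Hence they are $\mu$-null. So there is a $\Gamma$-invariant conull Borel set $X_*\subset X$ on which $\Gamma$ acts freely, $z\in D_s\Leftrightarrow sz\in D_{s^{-1}}$, and $b(sz)=b(z)$ for $z\in D_s$. Let $\mathcal G$ be the graph on $X_*$ with edges $\{z,sz\}$, $z\in D_s$, $s\in F$. Let $\mathcal S$ be the equivalence relation generated by $\mathcal G$, trivial off $X_*$. It is Borel, since only countably many words in $F$ have to be considered, and it is contained in $\mathcal R$. Discarding the null set $X\setminus X_*$ makes the action free.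

**Proof of (i).** On $X_*$, $b$ is $\mathcal S$-invariant. Suppose $\mu(W)>0$ and $\mathcal S|_W$ is ergodic. Each set $\{b_k=1\}\cap W$ is null or conull in $W$, so $b$ is almost everywhere constant on $W$. But the law of $b$ is the fair coin measure under each $\mu_n$, hence under $\mu$, and this law has no atoms. This is a contradiction.

## 8. A hyperfinite limit would cut the patches too cheaply

**Proof of (ii).** Suppose $\mathcal S$ is hyperfinite. The plan is this. Hyperfiniteness gives a set of small measure in $X$ that cuts $\mathcal G$ into pieces of size at most $K$. We transport it to $\Omega$ for some $n=n_k\ge K$, where it cuts almost all patches into pieces of size at most $K\le n$; the expansion of $E_n$ forbids this. The transport needs care: the cut is only measurable, while weak-$*$ convergence sees clopen sets only. Moreover, the set $A$ of centers has measure only $c/N_n$, so we want a cut in $\Omega$ that works without exception.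

Shrinking $X_*$ to a smaller $\Gamma$-invariant conull Borel set, write $\mathcal S=\bigcup_j\mathcal S_j$ on $X_*$, with $\mathcal S_j$ increasing Borel with finite classes. Let $\eta=\kappa^2/24$.

**Step 7 (a measurable cut).** Let $Z_1=\{z\in X_*:\exists s\in F,\ z\in D_s,\ (z,sz)\notin\mathcal S_j\}$. As $j\to\infty$ these sets decrease to $\emptyset$, since each $z$ has finitely many edges, all in $\bigcup_j\mathcal S_j$. So fix $j$ with $\mu(Z_1)<\eta/2$. Then choose $K\geq 1$ such that $Z_2=\{z\in X_*:|[z]_{\mathcal S_j}|>K\}$ has $\mu(Z_2)<\eta/2$. Let $Z=Z_1\cup Z_2$, so $\mu(Z)<\eta$. Edges of $\mathcal G|_{X_*\setminus Z}$ stay inside $\mathcal S_j$-classes, and the classes of points outside $Z_2$ have size at most $K$. So each component of $\mathcal G|_{X_*\setminus Z}$ has at most $K$ points.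

**Step 8 (a clopen cut without exceptions).** For $z\in X$, call a finite $T\subset\Gamma$ *$z$-connected* if the graph on $T$ joining $t,st\in T$ ($s\in F$) whenever $tz\in D_s$ or $stz\in D_{s^{-1}}$ is connected. For $V\subset X$ let
$$\mathrm{Bad}(V)=\{z\in X:\exists\,T\ni1,\ |T|=K+1,\ T\ z\text{-connected},\ Tz\cap V=\emptyset\}.$$
Such $T$ lie in the finite set $T_K:=(F\cup\{1\})^K$. So $\mathrm{Bad}(V)$ is clopen if $V$ is, being a finite union of finite Boolean combinations of translates of clopen sets.

We have $\mathrm{Bad}(Z)\cap X_*=\emptyset$. Indeed, for $z\in X_*$ and a witness $T$, freeness makes $Tz$ a set of $K+1$ distinct points, and it is connected in $\mathcal G|_{X_*\setminus Z}$; this contradicts Step 7.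

By density of clopen sets and $\mu(Z)<\eta$, choose $Z'$ clopen with $\mu(Z')<\eta$ and $|T_K|\,\mu(Z\setminus Z')<\eta$. If $z\in\mathrm{Bad}(Z')\cap X_*$ with witness $T$, then $Tz$ misses $Z'$ but, as $z\notin\mathrm{Bad}(Z)$, meets $Z$. So $tz\in Z\setminus Z'$ for some $t\in T\subset T_K$. Hence $\mu(\mathrm{Bad}(Z'))\le|T_K|\,\mu(Z\setminus Z')<\eta$.

Put the bad points into the cut: let $Z''=Z'\cup\mathrm{Bad}(Z')$, clopen with $\mu(Z'')<2\eta$. Then $\mathrm{Bad}(Z'')=\emptyset$. For if $T\ni1$ witnesses $z\in\mathrm{Bad}(Z'')$, then $Tz\cap Z'=\emptyset$, so $z\in\mathrm{Bad}(Z')\subset Z''$. But $z\in Tz$ and $Tz\cap Z''=\emptyset$, a contradiction.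

**Step 9 (back to $\Omega$).** Choose $n=n_k\ge K$ with $\mu_n(Z'')<3\eta$, possible since $\mu_{n_k}(Z'')\to\mu(Z'')<2\eta$. Let $Z_n=\pi_n^{-1}(Z'')$, so $\lambda(Z_n)<3\eta$. From now on $E,N,A,Y,M,h$ refer to this $n$. Pulling $\mathrm{Bad}(Z'')=\emptyset$ back by the equivariant map $\pi_n$ gives:

> (3) There are no $\omega\in\Omega$ and $T\ni1$ with $|T|=K+1$, $T\omega\cap Z_n=\emptyset$, and $T$ connected in the graph joining $t,st\in T$ ($s\in F$) whenever $(t\omega,st\omega)$ is an edge.

Indeed such a $T$ would be $\pi_n(\omega)$-connected with $T\pi_n(\omega)\cap Z''=\emptyset$, so $\pi_n(\omega)\in\mathrm{Bad}(Z'')$.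

**Step 10 (every patch loses a fixed proportion).** For $a\in A$ and $e\in E$ we always have $e\in M(ea)$. Put
$$L(a)=\{e\in E:M(ea)\ne\{e\}\},\quad Z(a)=\{e\in E\setminus L(a):ea\in Z_n\},\quad W(a)=L(a)\cup Z(a).$$
These are the positions lost to overlaps, the positions lost to the cut, and all lost positions. If $e,se\in E\setminus L(a)$ with $s\in F$, then $ea,sea\in Y$ and $h(sea)=se=s\,h(ea)$, so $(ea,sea)$ is an edge.

Let $B$ be a component of $E\setminus W(a)$ in the $F$-graph. We claim $|B|\le K$. Otherwise take a connected $B'\subset B$ with $|B'|=K+1$, and $e\in B'$. Put $\omega=ea$ and $T=B'e^{-1}\ni1$. Then $T\omega=B'a$ misses $Z_n$, because positions outside $L(a)\cup Z(a)$ are not in $Z_n$. Adjacent $e',se'\in B'$ give an edge $(e'a,se'a)$, so $T$ is connected as in (3), a contradiction.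

Thus $|B|\le K\le n$, and the choice of $E=E_n$ gives $|\partial_E^FB|\ge\varepsilon|B|$. We have $\partial_E^FB\subset W(a)$: a point of $E\setminus W(a)$ adjacent to $B$ belongs to $B$. Each $w\in W(a)$ lies in $\partial_E^FB$ for at most $D$ components $B$, since $w\in FB$ means $s^{-1}w\in B$ for some $s\in F$. Summing over the components gives $\varepsilon(N-|W(a)|)\le D|W(a)|$. So $|W(a)|\ge\kappa N$ for *every* $a\in A$, and
$$\int_A|W(a)|\,d\lambda(a)\ge\kappa N\cdot\frac cN=\kappa c.\tag{4}$$

**Step 11 (but on average patches lose less).** *Overlaps.* For $a\in A$, $e\in L(a)$ means $e'^{-1}ea\in A$ for some $e'\in E\setminus\{e\}$, which by (2), with $g=e^{-1}e'$, says $u_{e^{-1}e'}(a)<c/N$. As $e^{-1}e'\ne1$, this event is independent of $\{a\in A\}=\{u_1(a)<c/N\}$. So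
$$\int_A|L(a)|\,d\lambda(a)\le N(N-1)\Big(\frac cN\Big)^2\le c^2 .$$
*Cut.* Substitute $\omega=ea$; when $M(\omega)=\{e\}$, the condition $a=e^{-1}\omega\in A$ is automatic. So
$$\int_A|Z(a)|\,d\lambda(a)=\sum_{e\in E}\lambda\{a\in A:M(ea)=\{e\},\ ea\in Z_n\}=\sum_{e\in E}\lambda\{\omega\in Z_n\cap Y:h(\omega)=e\}\le\lambda(Z_n)<3\eta .$$
Together with (4), $\kappa c<c^2+3\eta$. With $c=\kappa/2$ and $\eta=\kappa^2/24$ this reads $\frac{\kappa^2}2<\frac{\kappa^2}4+\frac{\kappa^2}8$, a contradiction. So $\mathcal S$ is not hyperfinite, and Proposition 4 is proved. $\square$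

**Proof of Theorem A.** By (G) there is a non-exact countable group $\Gamma$. By Lemma 3 it satisfies $(*)$. Apply Proposition 4. $\blacksquare$

## 9. Nowhere hyperfinite, nowhere ergodic: Theorem B

Let $\Gamma$ be non-exact, and take $(X,\mu)$ and $\mathcal S$ from Lemma 3 and Proposition 4. The action is free and weakly equivalent to $[0,1]^\Gamma$.

**Step 1 (ergodicity).** Amenable groups are exact (Section 5), so $\Gamma$ is non-amenable. By Lemma 1 with $\Lambda=\Gamma$, every invariant set $A$ satisfies $\tau\mu(A)(1-\mu(A))\le0$. So the action is ergodic.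

**Step 2 (removing the hyperfinite part).** A countable union of $\mathcal S$-invariant sets on which $\mathcal S$ is hyperfinite is again such a set. To see this, replace the sets by disjoint invariant subsets $Y_i$. If $\mathcal S|_{Y_i}=\bigcup_j\mathcal S_{i,j}$ up to null sets, the relations $\bigcup_i\mathcal S_{i,j}$ increase with $j$, have finite classes, and exhaust $\mathcal S$ on $\bigcup_iY_i$. So, taking a union of a sequence whose measures approach the supremum, there is such a set $X_h$ of maximal measure. After removing a $\Gamma$-invariant Borel null set, $X_h$ is Borel. Let $Z=X\setminus X_h$. Then $\mu(Z)>0$ by (ii), and by maximality $\mathcal S$ is not hyperfinite on any positive-measure $\mathcal S$-invariant subset of $Z$.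

**Step 3 (spreading $\mathcal S|_Z$ over $X$).** We want a relation on all of $X$ that looks like $\mathcal S|_Z$. The $\Gamma$-saturation of $Z$ is invariant of positive measure, hence conull. Discard its complement, so that every orbit meets $Z$ (all relations are trivial on the discarded null set, if one wants to keep it). Enumerate $\Gamma=\{\gamma_1,\gamma_2,\dots\}$. Let $\theta(x)=x$ for $x\in Z$, and for $x\notin Z$ let $\theta(x)=\gamma_ix$ with $i$ minimal such that $\gamma_ix\in Z$. Define
$$\mathcal S'=\{(x,y):(\theta(x),\theta(y))\in\mathcal S\}.$$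
This is a Borel equivalence relation. It lies in $\mathcal R$, because $(x,\theta(x))\in\mathcal R$. Also $\mathcal S'|_Z=\mathcal S|_Z$, and $(x,\theta(x))\in\mathcal S'$, because $\theta(\theta(x))=\theta(x)$.

**Step 4 (checking the pieces).** Let $W$ be $\mathcal S'$-invariant with $\mu(W)>0$. Since $x$ and $\theta(x)\in Z$ are $\mathcal S'$-equivalent, $W=\theta^{-1}(W\cap Z)$. As $Z$ is $\mathcal S$-invariant and $\mathcal S'|_Z=\mathcal S|_Z$, the set $W\cap Z$ is $\mathcal S$-invariant. It has positive measure, since otherwise $W$ would lie in the $\Gamma$-saturation of a null set.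

If $\mathcal S'|_W$ were hyperfinite, so would be its restriction $\mathcal S|_{W\cap Z}$, contradicting Step 2.

If $\mathcal S'|_W$ were ergodic, let $V\subset W\cap Z$ be $\mathcal S$-invariant. Then $\theta^{-1}(V)\subset W$ is $\mathcal S'$-invariant, so it is null or conull in $W$. Hence $V=\theta^{-1}(V)\cap Z$ is null or conull in $W\cap Z$. So $\mathcal S|_{W\cap Z}$ would be ergodic, contradicting (i).

So $\mathcal S'$ has the stated property. It has no Chifan–Ioana decomposition: $X_0$ would be null, and $I$ empty because strongly ergodic pieces are ergodic, so $X$ would be null. This gives one direction of the characterization of exactness; the other is the Known theorem.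

**Step 5 ($\Gamma$ is non-exact if and only if $(*)$ holds).** Lemma 3 says that non-exact groups satisfy $(*)$. It remains to show that exact groups fail $(*)$.

**Lemma 5.** *If $\Gamma$ is exact, then $(*)$ fails.*

*Proof.* We use the converse of Lemma 2, which is the standard equivalence of exactness with Yu's property A (Higson–Roe, J. reine angew. Math. 519 (2000), and Ozawa, cited in (O)): if $\Gamma$ is exact, then for every $F\ne\emptyset$ and $\delta>0$ there are a finite $T$ and $P:\Gamma\to\mathrm{Prob}(\Gamma)$ with $\operatorname{supp}P(x)\subset Tx$ and $\|P(sx)-P(x)\|_1\le\delta$ for $s\in F$. The sets $B$ will be level sets of $x\mapsto P(x)(z)$, for a well-chosen $z$.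

For $F=\emptyset$, $(*)$ fails trivially. Let $F\ne\emptyset$ and $\varepsilon>0$, take $\delta<\varepsilon/|F|$ and $T,P$ as above, and let $E$ be finite nonempty. Then
$$\sum_z\ \sum_{\substack{x\in E,\ s\in F\\ sx\in E}}|P(sx)(z)-P(x)(z)|\le\delta|F||E|=\delta|F|\sum_z\sum_{x\in E}P(x)(z).$$
Points $z$ with $\sum_{x\in E}P(x)(z)=0$ contribute $0$ to both sides. So for some $z$ with $\sum_{x\in E}P(x)(z)>0$,
$$\sum_{\substack{x\in E,\ s\in F\\ sx\in E}}|P(sx)(z)-P(x)(z)|\le\delta|F|\sum_{x\in E}P(x)(z).$$
For $t\ge0$ let $B_t=\{x\in E:P(x)(z)>t\}$, and let $m_t$ be the number of pairs $(x,s)$ with $s\in F$, $x,sx\in E$ and exactly one of $x,sx$ in $B_t$. By the layer-cake formula the inequality reads $\int_0^\infty m_t\,dt\le\delta|F|\int_0^\infty|B_t|\,dt$, with positive right-hand integral. If $B_t=\emptyset$, then $m_t=0$. So for some $t$ the set $B=B_t$ is nonempty with $m_t\le\delta|F||B|$. Each $e\in\partial_E^FB$ is $e=sx$ with $x\in B$, $s\in F$, and gives a pair $(x,s)$ counted in $m_t$; different $e$ give different pairs. Hence $|\partial_E^FB|\le\delta|F||B|<\varepsilon|B|$. Also $x\in B$ implies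 $z\in Tx$, so $B\subset T^{-1}z$ and $|B|\le|T|$. As $|T|$ does not depend on $E$, the pair $(F,\varepsilon)$ fails the condition in $(*)$ for $n=|T|$. $\square$

This completes the proof of Theorem B. $\blacksquare$
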